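# How the $h$-principle forces entire curves on compact complex manifolds

## Compact Riemann surfaces, tested with maps from $\mathbb C^*$

Complex spaces are reduced throughout. An *entire curve* in $X$ is a holomorphic map $\mathbb C\to X$.

**Definition (Stein manifold).** A complex manifold is *Stein* if it is biholomorphic to a closed complex submanifold of some $\mathbb C^N$. For example, $\mathbb C^*$ is Stein, since it is the curve $\{xy=1\}\subset\mathbb C^2$. For open subsets of $\mathbb C^P$ we shall use the solution of the Levi problem: an open set $U\subset\mathbb C^P$ is Stein if there is a continuous plurisubharmonic function $v:U\to\mathbb R$ all of whose sublevel sets $\{v\le C\}$ are compact. Such a $v$ is called an exhaustion.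

**Definition ($h$-principle, M. Gromov).** A complex space $X$ satisfies the $h$-principle if for every Stein manifold $S$ and every continuous map $f:S\to X$ there is a holomorphic map $F:S\to X$ homotopic to $f$.

**Definition ($\mathbb C$-connected).** A complex space $X$ is $\mathbb C$-connected if any two points of $X$ can be connected by a chain of entire curves. For example, a complex torus $\mathbb C^n/\Lambda$ is $\mathbb C$-connected, because two points lie on the image of a complex line in $\mathbb C^n$. So is $\mathbb P^1$, because two points lie in the complement of a third, which is a copy of $\mathbb C$.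

The question, from F. Campana and J. Winkelmann, "On h-principle and specialness for complex projective manifolds", arXiv:1210.7369 (2012), is this. Let $X$ be a compact connected complex manifold which satisfies the $h$-principle. Is $X$ then $\mathbb C$-connected? The hypothesis says that continuous maps *from Stein manifolds* can be made holomorphic. The conclusion asks for many maps from $\mathbb C$. Since $\mathbb C$ is contractible, the hypothesis applied to $S=\mathbb C$ is empty: a constant map will do. The curves must come from somewhere else.

In dimension one the answer is easy.

**Proposition 1.** A compact connected Riemann surface $X$ that satisfies the $h$-principle is $\mathbb C$-connected.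

*Proof.* By uniformization, $X$ is $\mathbb P^1$, or a torus $\mathbb C/\Lambda$, or its universal covering is the unit disc. The first two are $\mathbb C$-connected, as we just saw. We show that the third cannot occur.

Suppose the universal covering is the disc. Then $\pi_1(X)\ne 0$, so there is a loop $\gamma:S^1\to X$ that is not null-homotopic. Let $f:\mathbb C^*\to X$, $f(z)=\gamma(z/|z|)$. By the $h$-principle there is a holomorphic $F:\mathbb C^*\to X$ homotopic to $f$. The map $F\circ\exp:\mathbb C\to X$ lifts to a holomorphic map from $\mathbb C$ to the disc, which is constant by Liouville. As $\exp:\mathbb C\to\mathbb C^*$ is onto, $F$ is constant. Then $\gamma=f|_{S^1}$ is homotopic to a constant map, a contradiction. $\square$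

Compactness cannot be dropped from the question. The unit disc is contractible, so every continuous map into it is homotopic to a constant one, and the $h$-principle holds. Yet all its entire curves are constant.

What changes in general? The proof used two things special to dimension one. It used a classification, which is not at our disposal in higher dimension. And it used the test manifold $\mathbb C^*$, which detects only $\pi_1(X)$: if $X$ is simply connected, every continuous map $\mathbb C^*\to X$ is homotopic to a constant map, and the test says nothing. But one feature is worth keeping. The test manifold was not contractible, and yet it was covered by an image of an affine space, namely $\mathbb C^*=\exp(\mathbb C)$. We want a test object that does this for all of $X$. Here is what we shall prove.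

**Theorem 2.** Let $X$ be a compact connected complex manifold of dimension $n$ satisfying the $h$-principle. Then there is a surjective holomorphic map $\Phi:\mathbb C^{2n+1}\to X$. Consequently, for every sequence $x_1,x_2,\dots$ of points of $X$ there is one entire curve $\varphi:\mathbb C\to X$ with $\varphi(j)=x_j$ for all $j\ge1$. In particular any two points of $X$ lie on a single entire curve, so $X$ is $\mathbb C$-connected.

No Kähler or algebraicity assumption is made. If $n=0$, then $X$ is a point and there is nothing to prove, so let $n\ge1$ and $d=2n$, the real dimension of $X$.

## A Stein manifold that sees all of $X$ but contains no curves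

In order to reach every point of $X$ we use the top class instead of $\pi_1$.

**Lemma 3.** Let $X$ be a compact connected topological manifold of dimension $d\ge1$, and let $\varphi:X\to X$ be homotopic to $\mathrm{id}_X$. Then $\varphi$ is surjective.

*Proof.* We have $H_d(X;\mathbb Z/2)=\mathbb Z/2$, and $\varphi_*$ is the identity on it. If $\varphi$ missed a point $p$, then $\varphi_*$ would factor through $H_d(X\setminus\{p\};\mathbb Z/2)$. This group is $0$, because no component of the $d$-manifold $X\setminus\{p\}$ is compact. (A compact component would be open and closed in $X$.) So the identity of $\mathbb Z/2$ would be $0$, which is absurd. $\square$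

So suppose a Stein manifold $S$ contains a copy of $X$, as a topological subspace, and has a continuous map $\pi:S\to X$ that is the identity on this copy. The $h$-principle gives a holomorphic $F:S\to X$ homotopic to $\pi$. Then $F|_X$ is homotopic to $\mathrm{id}_X$, so it is surjective. Such an $S$ is easy to find. Embed $X$ smoothly in $\mathbb R^b\subset\mathbb C^b$, with an open tubular neighborhood $T\subset\mathbb R^b$ and retraction $\pi_T:T\to X$. Choose $R$ with $X\subset\{|x|<R\}$ and a smooth $\lambda:\mathbb R^b\to[0,\infty)$ with zero set $X$. On the compact set of those $x$ with $|x|\le R$ that do not lie in $T\cap\{|x|<R\}$ we have $\lambda\ge\varepsilon_0$ for some $\varepsilon_0>0$. Put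
$$w(x+iy)=\lambda(x)+M|y|^2,\qquad S=\{x+iy:\ |x|<R,\ w(x+iy)<\varepsilon_0\}.$$
The complex Hessian of $w$ is $\frac14(\lambda_{jk})+\frac M2(\delta_{jk})$, which is positive for $|x|\le R$ if $M$ is large. So $w$ is plurisubharmonic on $S$, and so is $1/(\varepsilon_0-w)$. The sublevel sets of the latter have the form $\{|x|<R,\ w\le\varepsilon_0-\delta\}$ with $\delta>0$. They are bounded. They are also closed, because $w\ge\varepsilon_0$ where $|x|=R$. So $S$ is Stein. It contains $X$, and $\pi(x+iy)=\pi_T(x)$ is the required map, since $|x|<R$ and $\lambda(x)<\varepsilon_0$ force $x\in T$.

We get a holomorphic surjection $F:S\to X$. At this point the argument stops. The set $S$ is bounded, so by Liouville it contains no nonconstant entire curve, and surjectivity of $F$ produces no curve in $X$. We might replace $S$ by something large, such as $\mathbb C^b$, but this is contractible, and then the $h$-principle can hand us a constant map.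

Look again at what is needed. It is not necessary that $S$ be full of entire curves. It is enough that the copy of $X$ inside $S$, the set on which $F$ is already onto, be contained in a *union of complex affine spaces* lying in $S$. One affine space is contractible, but a union of several need not be. And a triangulation writes $X$ as a union of simplices, each of which spans an affine space.

## Replacing each simplex by its complex affine span

For the rest of the notes a *pure complex of dimension $d$*, with $d\ge1$, is a nonempty finite simplicial complex $K$ each of whose simplices is a face of a $d$-simplex of $K$. Let $V$ be its vertex set, $N=|V|$, and let $\sigma_1,\dots,\sigma_m$ be its $d$-simplices. We use the standard realization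
$$|K|\subset\{x\in\mathbb R^V:\ x_v\ge0,\ \textstyle\sum_vx_v=1\},$$
so that $|K|=\bigcup_k|\sigma_k|$. Define
$$A_\sigma=\{z\in\mathbb C^V:\ \textstyle\sum_vz_v=1,\ z_v=0\text{ for }v\notin\sigma\},\qquad K_{\mathbb C}=\bigcup_{k=1}^mA_{\sigma_k}.$$
Each $A_{\sigma_k}$ is a complex affine space of dimension $d$ which contains $|\sigma_k|$. So $|K|\subset K_{\mathbb C}$.

We also need to map $K_{\mathbb C}$ back to $|K|$, in order to have a continuous map to feed to the $h$-principle. Let
$$r:K_{\mathbb C}\to|K|,\qquad r(z)_v=\frac{\max(\operatorname{Re}z_v,0)}{\sum_w\max(\operatorname{Re}z_w,0)}.\qquad(1)$$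
The denominator is at least $\sum_w\operatorname{Re}z_w=1$, so $r$ is continuous. The coordinates of $r(z)$ are nonnegative with sum $1$. If $z\in A_\sigma$, then $r(z)_v=0$ for $v\notin\sigma$, so $r(z)\in|\sigma|$. If $z\in|K|$, then $r(z)=z$. Thus $r$ is a retraction of $K_{\mathbb C}$ onto $|K|$ that maps each $A_{\sigma_k}$ to $|\sigma_k|$.

**Example.** Let $K$ be the boundary of a triangle, with $d=1$ and $V=\{1,2,3\}$. Then $|K|$ is a circle and
$$K_{\mathbb C}=\{z\in\mathbb C^3:\ z_1+z_2+z_3=1,\ z_1z_2z_3=0\},$$
three complex lines in a plane, any two of which meet in one point, a vertex of the triangle. On the line $z_3=0$ the retraction sends $(\frac12+i,\frac12-i,0)$ to $(\frac12,\frac12,0)$ and $(3,-2,0)$ to $(1,0,0)$. Each line is contractible, but their union retracts onto a circle.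

**Triangulating $X$.** By Cairns–Whitehead, the compact manifold $X$ of real dimension $d=2n$ has a triangulation: a finite simplicial complex $K$ and a homeomorphism $h:|K|\to X$. The complex $K$ is pure of dimension $d$. Indeed, the interior of a maximal simplex of dimension $j$ is open in $|K|$ and homeomorphic to $\mathbb R^j$, so $j=d$ by invariance of domain.

The space $K_{\mathbb C}$ is singular, so it is not itself a Stein manifold. The next section supplies a Stein neighborhood.

## Thin Stein neighborhoods of an algebraic set

**Lemma 4.** Let $Z\subset\mathbb C^P$ be a nonempty connected set that is the common zero set of polynomials $f_1,\dots,f_s$, not all $0$. Let $Y\subset\mathbb R^b$ be a compact set that is a retract of an open neighborhood of $Y$ in $\mathbb R^b$, and let $f:Z\to Y$ be continuous. Then there are a connected Stein open set $U\subset\mathbb C^P$ containing $Z$ and a continuous map $\tilde f:U\to Y$ with $\tilde f|_Z=f$.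

*Proof.* **Step 1: extend $f$ to some open set.** The set $Z$ is closed, so by Tietze $f$ extends to a continuous map $\mathbb C^P\to\mathbb R^b$. Let $W$ be the preimage of the open neighborhood of $Y$. It is open and contains $Z$. Composing with the retraction gives a continuous $\tilde f:W\to Y$ with $\tilde f|_Z=f$. We have no control over $W$, which may become very thin near infinity. So we must find a Stein set between $Z$ and $W$.

**Step 2: a plurisubharmonic function that is $-\infty$ on $Z$ and $\ge0$ off $W$.** Let $\rho=\sum_j|f_j|^2$. Then $\rho^{-1}(0)=Z$, and $\log\rho$ is plurisubharmonic and continuous with values in $[-\infty,\infty)$. Off $W$ it may be very negative. We correct it by a function of $|z|^2$. For $\tau\ge0$ let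
$$c(\tau)=\max\{0,\,-\log\inf\{\rho(z):\ |z|^2\le\tau,\ z\notin W\}\},$$
where $\inf\emptyset=+\infty$ gives $c(\tau)=0$. The infimum is over a compact set disjoint from $Z$, so it is positive and $c(\tau)$ is finite. As $\tau$ grows the set grows, so $c$ is nondecreasing. Put $c(\tau)=0$ for $\tau<0$. The function $c$ remains nondecreasing, because $c\ge0$. Let
$$\chi(\tau)=\int_{-\infty}^{\tau+1}c(s)\,ds=\int_0^{\max(\tau+1,0)}c(s)\,ds .$$
Since $c$ is nonnegative, nondecreasing and locally bounded, $\chi$ is continuous, nondecreasing and convex. Also $\chi(\tau)\ge\int_\tau^{\tau+1}c(s)\,ds\ge c(\tau)$. Hence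
$$u(z)=\log\rho(z)+\chi(|z|^2)$$
is plurisubharmonic on $\mathbb C^P$ and continuous with values in $[-\infty,\infty)$. On $Z$ we have $u=-\infty$. If $z\notin W$, then $\chi(|z|^2)\ge c(|z|^2)\ge-\log\rho(z)$, so $u(z)\ge0$. Thus $U_0=\{u<0\}$ is open and $Z\subset U_0\subset W$.

**Step 3: $U_0$ is Stein.** The function $s\mapsto-\log(-s)$ is convex and increasing on $s<0$, with value $-\infty$ at $s=-\infty$. So $-\log(-u)$ is plurisubharmonic on $U_0$, and
$$v(z)=\max\big(|z|^2,\,-\log(-u(z))\big)$$
is plurisubharmonic, real-valued and continuous on $U_0$. Its sublevel set is $\{v\le C\}=\{|z|^2\le C,\ u\le-e^{-C}\}$. This is closed in $\mathbb C^P$, bounded, and contained in $U_0$, hence compact. So $v$ is an exhaustion.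

**Step 4: pass to a component.** Let $U$ be the connected component of $U_0$ that contains the connected set $Z$. It is open, and closed in $U_0$, so $v|_U$ is still an exhaustion and $U$ is Stein. Restrict $\tilde f$ to $U$. $\square$

The lemma applies to a compact manifold $X$: embed it smoothly in some $\mathbb R^b$ and take a tubular neighborhood.

## $\mathbb C$-connectedness from the complexified triangulation

We can now answer the original question.

**Proposition 5.** A compact connected complex manifold $X$ of dimension $n\ge1$ satisfying the $h$-principle is $\mathbb C$-connected.

*Proof.* Take a triangulation $h:|K|\to X$. The set $K_{\mathbb C}\subset\mathbb C^V$ is a finite union of affine subspaces inside the hyperplane $\sum z_v=1$, so it is the common zero set of finitely many polynomials, not all $0$. It is connected, because $|K|$ is connected and each $A_{\sigma_k}$ is connected and meets $|K|$. Apply Lemma 4 to $Z=K_{\mathbb C}$ and $f=h\circ r$. Then apply the $h$-principle to $\tilde f:U\to X$: there is a holomorphic $F:U\to X$ homotopic to $\tilde f$. The map $F\circ h^{-1}:X\to X$ is homotopic to $\tilde f\circ h^{-1}=h\circ r\circ h^{-1}=\mathrm{id}_X$. By Lemma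 3 it is surjective, so $F(|K|)=X$.

Let $x=F(a)$ and $y=F(b)$ with $a\in|\sigma_k|$ and $b\in|\sigma_l|$. There is a chain of $d$-simplices from $\sigma_k$ to $\sigma_l$ in which consecutive ones share a vertex. Otherwise the union of the $|\sigma_i|$ reachable from $\sigma_k$ and the union of the others would split the connected space $|K|$ into two disjoint nonempty closed sets. So there are points $a=a_0,a_1,\dots,a_q=b$, with $a_1,\dots,a_{q-1}$ vertices, such that $a_{i-1}$ and $a_i$ lie in a common affine space $A_\tau\subset U$. The points $F(a_{i-1})$ and $F(a_i)$ lie on the image under $F$ of a complex line in $A_\tau$. These entire curves connect $x$ to $y$. $\square$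

Theorem 2 asks for more: one affine space that maps onto $X$, and so one curve instead of a chain. Can we map some $\mathbb C^M$ holomorphically onto $K_{\mathbb C}$? If $m\ge2$, we cannot. Given a holomorphic $\psi:\mathbb C^M\to K_{\mathbb C}$, the sets $\psi^{-1}(A_{\sigma_k})$ are finitely many closed analytic subsets that cover $\mathbb C^M$. One of them has an interior point, so it is all of $\mathbb C^M$, and $\psi$ lands in a single $A_{\sigma_k}$. The obstruction is that $K_{\mathbb C}$ has several irreducible components. So we add one dimension and put $K_{\mathbb C}$ inside a larger variety that is the image of one $\mathbb C^{d+1}$. The affine spaces $A_{\sigma_k}$ will be the images of the parallel slices $\{k\}\times\mathbb C^d$.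

## One affine space glued along parallel slices

Let $K$ be a pure complex of dimension $d$ as above. Choose affine isomorphisms $\alpha_k:\mathbb C^d\to A_{\sigma_k}$. Let $L_1,\dots,L_m$ be the Lagrange polynomials, so $L_k(l)=\delta_{kl}$ for $1\le k,l\le m$, and let $q(t)=\prod_{k=1}^m(t-k)$. With $P=N+2+d$ put
$$e:\mathbb C\times\mathbb C^d\to\mathbb C^P,\qquad e(t,z)=\Big(\sum_kL_k(t)\,\alpha_k(z),\ q(t),\ t\,q(t),\ q(t)\,z\Big).\qquad(2)$$
The first entry interpolates between the maps $\alpha_k$. The others vanish for $t\in\{1,\dots,m\}$, and for any other $t$ they recover $t$ and $z$.

**Example.** Let $d=1$, $V=\{a,b,c\}$, and let the $1$-simplices be $\sigma_1=\{a,b\}$ and $\sigma_2=\{b,c\}$. Take $\alpha_1(z)=(1-z,z,0)$ and $\alpha_2(z)=(0,1-z,z)$. Here $L_1=2-t$, $L_2=t-1$ and $q=(t-1)(t-2)$. Then $e(1,z)=(1-z,z,0,0,0,0)$ and $e(2,z)=(0,1-z,z,0,0,0)$. These agree at $(1,z)$ and $(2,z')$ only if $z=1$ and $z'=0$. So $e$ identifies the two points $(1,1)$ and $(2,0)$ of $\mathbb C^2$, both sent to the vertex $b$, and is injective otherwise.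

**Lemma 6.** Let $Z=e(\mathbb C^{d+1})$.

1. $e(k,z)=(\alpha_k(z),0,0,0)$ for $k=1,\dots,m$. Hence $K_{\mathbb C}\times\{0\}\subset Z$.
2. If $e(t,z)=e(t',z')$, then either $(t,z)=(t',z')$, or $t=k$ and $t'=l$ with $k,l\in\{1,\dots,m\}$ and $\alpha_k(z)=\alpha_l(z')$.
3. $e$ is proper. Hence $Z$ is closed and $e:\mathbb C^{d+1}\to Z$ is a topological quotient map.
4. $Z$ is connected and is the common zero set of finitely many polynomials, not all $0$.

*Proof.* **Part 1** is immediate from $L_l(k)=\delta_{kl}$ and $q(k)=0$.

**Part 2: which points are glued.** We have $q(t)=q(t')$. If this number is not $0$, dividing the entries $tq(t)=t'q(t')$ and $q(t)z=q(t')z'$ by it gives $t=t'$ and $z=z'$. If it is $0$, then $t=k$ and $t'=l$ for some $k,l\in\{1,\dots,m\}$, and part 1 gives $\alpha_k(z)=\alpha_l(z')$.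

**Part 3: properness, which lets continuous maps descend to $Z$.** Let $e(t_j,z_j)$ be a bounded sequence. Then $q(t_j)$ is bounded, so $t_j$ is bounded, because $q$ is a nonconstant polynomial. Suppose $(z_j)$ is unbounded. Pass to a subsequence with $|z_j|\to\infty$. Since $q(t_j)z_j$ is bounded, $q(t_j)=O(1/|z_j|)\to0$. Pass to a further subsequence with $t_j$ convergent. The limit is a zero of $q$, say $t_j\to k$. Since $k$ is a simple zero, $|t_j-k|=O(|q(t_j)|)=O(1/|z_j|)$. Therefore $L_l(t_j)-\delta_{kl}=O(1/|z_j|)$ for each $l$. As $\alpha_l(z_j)=O(1+|z_j|)$, we get
$$\sum_lL_l(t_j)\,\alpha_l(z_j)=\alpha_k(z_j)+O\big((1+|z_j|)/|z_j|\big)=\alpha_k(z_j)+O(1).$$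
The left side is bounded. But $\alpha_k$ is affine and injective, so $|\alpha_k(z_j)|\to\infty$, a contradiction. So $(t_j,z_j)$ is bounded, and $e$ is proper. A proper continuous map to $\mathbb C^P$ is closed. So $Z$ is closed, and the continuous closed surjection $e:\mathbb C^{d+1}\to Z$ is a quotient map.

**Part 4: $Z$ is algebraic, which Lemma 4 needs.** By Chevalley's theorem, the image $Z$ of the polynomial map $e$ is constructible. A constructible set contains a Zariski open dense subset of its Zariski closure, and such a subset is also dense in the classical topology. So a constructible set that is closed in the classical topology, as $Z$ is by part 3, is Zariski closed. Further $\dim Z\le d+1<P$, so $Z\ne\mathbb C^P$ and the defining polynomials are not all $0$. Finally, $Z$ is the continuous image of a connected space. $\square$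

Let $\iota:|K|\to Z$, $\iota(y)=(y,0)$.

**Proposition 7.** Let $X$ be a connected complex space that satisfies the $h$-principle and is homeomorphic either to a compact smooth manifold or to a finite polyhedron. Let $K$ be a pure complex of dimension $d$, let $\kappa:|K|\to X$ be continuous, and let $e$, $Z$, $\iota$ be as above. Then there are a connected Stein open set $U\subset\mathbb C^P$ containing $Z$ and a holomorphic map $F:U\to X$ such that $F\circ\iota$ is homotopic to $\kappa$.

*Proof.* **Step 1: a continuous map $f:Z\to X$ with $f\circ\iota=\kappa$.** We build it upstairs on $\mathbb C^{d+1}$. On the slice $t=k$ the map is forced to be the following one, and between the slices there is room to contract everything to a point. Let $\gamma_k=\kappa\circ r\circ\alpha_k:\mathbb C^d\to X$ and fix $x_0\in X$. The space $X$ is path connected. So there is a homotopy $H_k:[0,1]\times\mathbb C^d\to X$ with $H_k(0,\cdot)=x_0$ and $H_k(1,\cdot)=\gamma_k$: first follow a path from $x_0$ to $\gamma_k(0)$, then use $\gamma_k(sz)$ for $0\le s\le1$. Define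
$$g(t,z)=\begin{cases}H_k(1-3|t-k|,z)&\text{if }|t-k|\le1/3\text{ for some }k\in\{1,\dots,m\},\\ x_0&\text{otherwise.}\end{cases}$$
The closed discs $|t-k|\le1/3$ are disjoint, and on their boundary circles $H_k(0,z)=x_0$. So $g:\mathbb C^{d+1}\to X$ is well defined and continuous, and $g(k,z)=\kappa(r(\alpha_k(z)))$. This value depends only on $\alpha_k(z)$. So by Lemma 6, part 2, $g$ is constant on the fibers of $e$. As $e$ is a quotient map, $g=f\circ e$ with $f:Z\to X$ continuous. Every $x\in K_{\mathbb C}$ is $\alpha_k(z)$ for some $k$ and $z$, so
$$f(x,0)=\kappa(r(x))\qquad(x\in K_{\mathbb C}).\qquad(3)$$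
Since $r=\mathrm{id}$ on $|K|$, we get $f\circ\iota=\kappa$.

**Step 2: make it holomorphic near $Z$.** A compact smooth manifold embeds in some $\mathbb R^b$ as a retract of an open neighborhood, and so does a finite polyhedron. By Lemma 6, part 4, we may apply Lemma 4. We obtain a connected Stein open set $U\supset Z$ and a continuous $\tilde f:U\to X$ extending $f$. By the $h$-principle there is a holomorphic $F:U\to X$ homotopic to $\tilde f$. Then $F\circ\iota$ is homotopic to $\tilde f\circ\iota=f\circ\iota=\kappa$. $\square$

*Proof of Theorem 2.* **Step 1: the surjection.** Take a triangulation $h:|K|\to X$, and apply Proposition 7 with $\kappa=h$. The map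
$$\varphi=F\circ\iota\circ h^{-1}:X\to X\qquad(4)$$
is homotopic to $h\circ h^{-1}=\mathrm{id}_X$. So it is surjective by Lemma 3, that is, $F(\iota(|K|))=X$. Since $\iota(|K|)\subset Z=e(\mathbb C^{d+1})\subset U$, the holomorphic map
$$\Phi=F\circ e:\mathbb C^{2n+1}\to X$$
is defined and surjective.

**Step 2: one curve through a sequence.** Given $x_1,x_2,\dots\in X$, choose $p_j\in\Phi^{-1}(x_j)$. By the classical interpolation theorem for entire functions, applied to each coordinate, there is an entire map $\psi:\mathbb C\to\mathbb C^{2n+1}$ with $\psi(j)=p_j$ for all $j\ge1$. The entire curve $\Phi\circ\psi$ takes the value $x_j$ at $j$. Two given points can be put in one sequence, so they lie on one entire curve. $\square$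

The proof uses the $h$-principle for one Stein domain in some $\mathbb C^P$ and one homotopy class only.

## Dominability, rigidity of maps, and coverings

**Theorem 8.** Let $X$ be as in Theorem 2.

1. For almost every $x\in X$ there is a holomorphic map $\mathbb C^n\to X$ sending $0$ to $x$ with invertible differential at $0$.
2. Every holomorphic map from $X$ to a complex space containing no nonconstant entire curve is constant.
3. Every connected covering $p:X'\to X$ is $\mathbb C$-connected.

*Proof of 1.* By Sard, almost every $x$ is a regular value of $\Phi$. As $\Phi$ is onto, there is $a$ with $\Phi(a)=x$, and $d\Phi_a$ is surjective. Restrict $\Phi$ to an affine $n$-space through $a$ complementary to $\ker d\Phi_a$, parametrized by $\mathbb C^n$ with $0\mapsto a$.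

*Proof of 2.* Two points of $X$ lie on one entire curve. Its image in the target is an entire curve, hence a point. So the two points have the same image.

*Proof of 3.* If $n=0$, then $X'$ is a point. Let $n\ge1$, and let $F$, $\iota$, $h$ and $\varphi=F\circ\iota\circ h^{-1}$ be as in (4). The plan is to lift $\varphi$ to $X'$, show that the lift is onto, and then lift the affine spaces $F(A_{\sigma_k}\times\{0\})$.

**Step 1: lift $\varphi$.** Let $G:X\times[0,1]\to X$ be a homotopy from $\mathrm{id}_X$ to $\varphi$. The homotopy $G\circ(p\times\mathrm{id}):X'\times[0,1]\to X$ starts at $p$, which has the lift $\mathrm{id}_{X'}$. So it lifts to $G':X'\times[0,1]\to X'$ with $G'_0=\mathrm{id}$. Put $\varphi'=G'_1$. Then $p\circ\varphi'=\varphi\circ p$.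

**Step 2: $G'$ moves points by a bounded amount.** The manifold $X'$ need not be compact, so Lemma 3 does not apply to $\varphi'$, and we need this bound in its place. Put a Riemannian metric on $X$ and its pullback on $X'$. Geodesics of $X'$ are lifts of geodesics of $X$, which exist for all time, so $X'$ is complete. Let $\varepsilon>0$ be smaller than the injectivity radius of the compact manifold $X$. For $x\in X$ the ball $B(x,\varepsilon)$ is the diffeomorphic image of a ball under $\exp_x$, hence it is simply connected and evenly covered. Let $x'$ lie over $x$. Each point of $B(x,\varepsilon)$ is joined to $x$ by a radial geodesic in $B(x,\varepsilon)$ of length less than $\varepsilon$. Lifting these geodesics from $x'$, we see that the sheet over $B(x,\varepsilon)$ through $x'$ lies in the ball of radius $\varepsilon$ about $x'$. So a path that starts at $x$ and stays in $B(x,\varepsilon)$ has a lift from $x'$ which stays within distance $\varepsilon$ of $x'$.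

By uniform continuity of $G$ on the compact space $X\times[0,1]$, we can divide $[0,1]$ into $T$ intervals so that on each of them every path $s\mapsto G(x,s)$ stays in the $\varepsilon$-ball about its starting point. Apply the last remark on each interval. The result is $d(G'(x',s),x')\le R:=T\varepsilon$ for all $x'$ and $s$.

**Step 3: $\varphi'$ is surjective.** If $C\subset X'$ is compact, then $G'^{-1}(C)$ is closed and lies in $\{x':d(x',C)\le R\}\times[0,1]$, which is compact by Hopf–Rinow. So $G'$ is a proper homotopy. Hence $\varphi'$ is proper and acts as the identity on $H^d_c(X';\mathbb Z/2)=\mathbb Z/2$. Suppose $\varphi'$ is not surjective. Its image is closed, so it misses an open coordinate ball $B$. The map $H^d_c(B;\mathbb Z/2)\to H^d_c(X';\mathbb Z/2)$ is an isomorphism, since by Poincaré duality it is $H_0(B;\mathbb Z/2)\to H_0(X';\mathbb Z/2)$. But the pullback by $\varphi'$ of a class coming from $H^d_c(B;\mathbb Z/2)$ comes from $H^d_c(\varphi'^{-1}(B);\mathbb Z/2)=H^d_c(\emptyset;\mathbb Z/2)=0$. So $\varphi'$ acts as $0$ on $\mathbb Z/2$, a contradiction.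

**Step 4: lift the affine spaces.** Let $s:|\sigma_k|\to X'$ be a lift of $h|_{|\sigma_k|}$. Then $p\circ\varphi'\circ s=\varphi\circ p\circ s=\varphi\circ h|_{|\sigma_k|}=F\circ\iota|_{|\sigma_k|}$. So $\varphi'\circ s$ is a lift of $F(\cdot,0)|_{|\sigma_k|}$. As $A_{\sigma_k}$ is simply connected, $F(\cdot,0):A_{\sigma_k}\to X$ has a unique lift $E_s:A_{\sigma_k}\to X'$ that agrees with $\varphi'\circ s$ at one point of $|\sigma_k|$. Since $|\sigma_k|$ is connected, $E_s=\varphi'\circ s$ on all of $|\sigma_k|$. The map $E_s$ is holomorphic, because $p$ is locally biholomorphic. Two points of $E_s(A_{\sigma_k})$ lie on one entire curve, the image of a complex line.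

**Step 5: any two lifted simplices $s(|\sigma_k|)$ are joined by a finite chain of lifted simplices in which consecutive ones meet.** The lifted simplices cover $X'$, because each $|\sigma_k|$ is simply connected. Being joined by a chain is an equivalence relation on them. The unions of the classes are pairwise disjoint, since lifted simplices that meet are equivalent. We show that each union is open. As $X'$ is connected, there is then one class only.

Let $x'\in X'$ lie in one such union, and let $y=h^{-1}(p(x'))$. For small $\delta>0$ let $O=h(\{x\in|K|:|x-y|<\delta\})$. It is open, it lies in an evenly covered set, and it meets $h(|\sigma_k|)$ only if $y\in|\sigma_k|$. In that case $h^{-1}(O)\cap|\sigma_k|$ is convex and contains $y$. In particular $O$ is connected. Let $O'$ be the sheet over $O$ through $x'$. Let $w'\in O'$, and let $p(w')\in h(|\sigma_k|)$. Let $s$ be the lift of $h|_{|\sigma_k|}$ with $s(h^{-1}(p(w')))=w'$. Along the segment from $h^{-1}(p(w'))$ to $y$, which lies in $|\sigma_k|\cap h^{-1}(O)$, the path $s$ is the lift in the sheet $O'$, so it ends at $x'$. Thus $w'\in s(|\sigma_k|)$ and $x'\in s(|\sigma_k|)$. Hence $O'$ is covered by lifted simplices through $x'$.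 All of these belong to the class we started with, so $O'$ lies in its union.

**Step 6: chains of entire curves.** If $s(|\sigma_k|)$ and $s'(|\sigma_l|)$ meet at $y'=s(a)=s'(b)$, then $E_s(a)=\varphi'(y')=E_{s'}(b)$. So $E_s(A_{\sigma_k})$ and $E_{s'}(A_{\sigma_l})$ meet. By Steps 4 and 5, any two points of $\bigcup_sE_s(A_{\sigma_k})$ are connected by a chain of entire curves in $X'$. This union contains $\varphi'(X')$, which is $X'$ by Step 3. $\square$

By Theorem 8, part 1, and the theorem of Kobayashi–Ochiai (Invent. Math. 31, 1975), no positive-dimensional compact complex manifold of general type satisfies the $h$-principle.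

## Singular compact spaces

**Theorem 9.** Let $X$ be a compact connected reduced complex space of dimension $n$, not necessarily pure-dimensional, satisfying the $h$-principle. Then there is a surjective holomorphic map $\Phi:\mathbb C^{2n+1}\to X$. Consequently, for every sequence $x_1,x_2,\dots$ of points of $X$ there is one entire curve $\varphi:\mathbb C\to X$ with $\varphi(j)=x_j$ for all $j\ge1$. In particular any two points of $X$ lie on a single entire curve, so $X$ is $\mathbb C$-connected.

Two points of the earlier proof need repair. A triangulation of $X$ need not be pure, and Lemma 3 was about manifolds.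

*Proof.* If $n=0$, then $X$ is a point. Let $n\ge1$ and $d=2n$. There is a homeomorphism $h:|K|\to X$ from a finite polyhedron of dimension $d$ (Giesecke; Łojasiewicz 1964).

**Step 1: make the complex pure.** For every maximal simplex $\sigma$ of $K$ of dimension less than $d$, add new vertices, just enough to enlarge $\sigma$ to a $d$-simplex, and add this $d$-simplex and all its faces. Use different new vertices for different $\sigma$. This gives a simplicial complex $K^+\supset K$. Every simplex of $K$ lies in a maximal one, so every simplex of $K^+$ lies in a $d$-simplex, and $K^+$ is pure of dimension $d$. Send each vertex added over $\sigma$ to a chosen vertex of $\sigma$, and fix the vertices of $K$. A simplex of the enlarged $\sigma$ goes to a face of $\sigma$, so this is a simplicial map. It gives a retraction $\varrho:|K^+|\to|K|$.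

For example, let $d=2$ and let $\sigma=\{a,b\}$ be an edge of $K$ that lies in no triangle. We add one vertex $c$ and the triangle $abc$, and $\varrho$ folds it onto the edge by $c\mapsto a$.

**Step 2: a holomorphic map.** Apply Proposition 7 to $K^+$ and $\kappa=h\circ\varrho$. Since $\kappa=h$ on $|K|$, the map $\varphi=F\circ\iota|_{|K|}\circ h^{-1}:X\to X$ is homotopic to $\mathrm{id}_X$.

**Step 3: $\varphi$ is surjective.** Let $p$ be a regular point of $X$. It lies on exactly one irreducible component $X_i$, say of dimension $n_i$, and $X=X_i$ is a manifold of real dimension $2n_i$ near $p$. So $H_{2n_i}(X,X\setminus p;\mathbb Z/2)=\mathbb Z/2$. The fundamental class (Borel–Haefliger) $[X_i]\in H_{2n_i}(X;\mathbb Z/2)$ has nonzero image in this group. Suppose $p\notin\varphi(X)$. Then $\varphi$ factors through $X\setminus p$. As $\varphi_*$ is the identity on homology, $[X_i]=\varphi_*[X_i]$ comes from $H_{2n_i}(X\setminus p;\mathbb Z/2)$. So its image in $H_{2n_i}(X,X\setminus p;\mathbb Z/2)$ is $0$, a contradiction. Hence the compact set $\varphi(X)$ contains all regular points of $X$. These are dense, so $\varphi(X)=X$.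

**Step 4: conclusion.** As $\iota(|K|)\subset Z=e(\mathbb C^{d+1})$, the holomorphic map $\Phi=F\circ e:\mathbb C^{2n+1}\to X$ is surjective. The statements on entire curves follow as in Step 2 of the proof of Theorem 2. $\square$

## The nodal rational curve and the converse

For compact complex spaces the conclusions of Theorem 9 do not imply the $h$-principle. Let $X$ be the irreducible nodal rational curve, that is, $\mathbb P^1$ with two points identified to a node, and let $\nu:\mathbb P^1\to X$ be the normalization. A Weierstrass $\wp$-function is a surjective holomorphic map $\mathbb C\to\mathbb P^1$. Composing it with $\nu$, and with a linear projection $\mathbb C^3\to\mathbb C$, gives a surjection $\mathbb C^3\to X$. So all the conclusions hold for $X$.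

Yet $X$ does not satisfy the $h$-principle. A sphere with two points identified is homotopy equivalent to $S^2\vee S^1$, so $\pi_1(X)\cong\mathbb Z$. Let $F:\mathbb C^*\to X$ be holomorphic and nonconstant. We claim that $F$ lifts through $\nu$. The preimage of the node is discrete, and away from it the lift is clear, since $\nu$ is biholomorphic there. Near a point that goes to the node, write $X$ locally as $\{uv=0\}$ and $F=(u(s),v(s))$. Since $u(s)v(s)=0$, one of the functions $u,v$ vanishes identically near the point. So $F$ stays in one branch, and each branch is mapped onto biholomorphically by a disc in $\mathbb P^1$. The local lifts agree with the lift away from the node, which proves the claim. Since $\pi_1(\mathbb P^1)=0$, the map $F$ is trivial on $\pi_1$. So are constant maps. Now take a loop $\gamma:S^1\to X$ that generates $\pi_1(X)$, and let $f(z)=\gamma(z/|z|)$ on $\mathbb C^*$. This $f$ induces an isomorphism on $\pi_1$, so it is not homotopic to any holomorphic map.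

These notes make no claim about the converse for compact manifolds, nor about the optimality of the number $2n+1$.
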